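
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}

\title{Smooth bundles pulled back along unstable Adams operations}


\begin{abstract}
Let $SU(2)$ act smoothly and non-trivially on a manifold $W$, and let $k>1$ be odd. We prove that the pullback of the Borel construction of $W$ along the unstable Adams operation $\psi_k\colon BSU(2)\to BSU(2)$ is not induced by any smooth action of $SU(2)$ on $W$. For closed $W$ this was conjectured by Reinhold. The proof compares two primes, one dividing $k$ and one not, and rests on the fact that a smooth action of $\mathbb Z/p$ on a finite-dimensional manifold is trivial as soon as its Borel construction is a trivial smooth bundle. We extend the result to all compact connected Lie groups, with a converse, and for closed manifolds from bundle isomorphism to fiber homotopy equivalence.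
\end{abstract}


\section{The question and the results}

A smooth action $\rho\colon G\to\mathrm{Diff}(W)$ of a compact Lie group $G$ on a manifold $W$ yields a smooth $W$-bundle over $BG$, the Borel construction $W_{hG}=EG\times_GW\to BG$. Its classifying map is $B\rho\colon BG\to B\mathrm{Diff}(W)$. In the opposite direction, a smooth $W$-bundle over $BG$ classified by $f\colon BG\to B\mathrm{Diff}(W)$ is called \emph{kinetic} if $f$ is homotopic to $B\rho$ for some smooth action $\rho$ of $G$ on $W$, and \emph{non-kinetic} otherwise. How far are bundles over $BG$ from actions of $G$?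

A natural source of candidates is to start with an action and pull its bundle back along a self-map of $BG$. If $G=A$ is a torus, this leads nowhere new for the most obvious self-maps: the $k$-th power map $\kappa\colon A\to A$ is a homomorphism, and the pullback along $B\kappa$ of the bundle of $s\colon A\to \mathrm{Diff}(W)$ is the bundle of the action $s\circ\kappa$. For $G=SU(2)$ and $k>1$ the $k$-th power map is not a homomorphism, but for odd $k$ the classifying space behaves as if it were one. We have $H^*(BSU(2);\mathbb Z)=\mathbb Z[c_2]$. Restricted to the classifying space of the maximal torus, $c_2$ becomes $(t)(-t)=-t^2$, so a ``$k$-th power map'' should multiply $c_2$ by $k^2$. For every odd $k$ there is indeed such a map, the \emph{unstable Adams operation}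
\[
\psi_k\colon BSU(2)\to BSU(2),\qquad \psi_k^*c_2=k^2c_2 .
\]
If $SU(2)$ acts on $W$ via $s$, then the bundle classified by $Bs\circ\psi_k$ would like to be the Borel construction of ``$s$ composed with the $k$-th power map'', which is not an action. This makes it plausible that it comes from no action at all. Reinhold \cite{Reinhold} conjectured that for every closed manifold $W$, every non-trivial smooth action $s$ of $SU(2)$ on $W$ and every odd $k>1$, the bundle classified by $Bs\circ\psi_k$ is non-kinetic. The conjecture was known for many manifolds, in particular for $W=\#^g(S^n\times S^n)$ with $n\ge3$ odd and $g>1$. We prove it in general; closedness of $W$ is not needed.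

\begin{theorem}\label{thm:A}
Let $s\colon SU(2)\to\mathrm{Diff}(W)$ be a non-trivial smooth action on a manifold $W$, closed or not, and let $k>1$ be odd. Then the bundle classified by $Bs\circ\psi_k$ is non-kinetic.
\end{theorem}

The only property of $\psi_k$ used in the proof is the formula $\psi_k^*c_2=k^2c_2$. This gives a statement about all self-maps of $BSU(2)$. By Mislin \cite{Mislin}, such a map $f$ is determined up to homotopy by its degree $d$, defined by $f^*c_2=dc_2$, and the possible degrees are $0$ and the odd squares.

\begin{corollary}\label{cor:mislin}
Let $s$ be a non-trivial smooth action of $SU(2)$ on a manifold $W$, and let $f$ be a self-map of $BSU(2)$ of degree $d$. Then $Bs\circ f$ is kinetic if and only if $d\in\{0,1\}$.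
\end{corollary}

\begin{proof}
If $d=0$, then $f$ is null-homotopic and $Bs\circ f$ is induced by the trivial action. If $d=1$, then $f\simeq\mathrm{id}$ and $Bs\circ f\simeq Bs$. Otherwise $d=k^2$ with $k>1$ odd, and $f\simeq\psi_k$, so Theorem~\ref{thm:A} applies.
\end{proof}

For a general compact connected group the obstruction sits in the derived group $[G,G]$, as the example of tori suggests. For closed manifolds, non-isomorphism can be strengthened to non-equivalence of fibrations.

\begin{theorem}\label{thm:B}
Let $G$ be a compact connected Lie group. Let $\psi\colon BG\to BG$ act on $H^{2i}(BG;\mathbb Q)$ as multiplication by $k^i$ for all $i$, where $k\ne0$ is an integer divisible by some odd prime. Let $s\colon G\to\mathrm{Diff}(W)$ be a smooth action on a manifold $W$. Then the following are equivalent: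
\begin{itemize}
\item[(a)] $Bs\circ\psi$ is kinetic;
\item[(b)] the derived group $[G,G]$ acts trivially on $W$ via $s$.
\end{itemize}
If $W$ is closed, these are also equivalent to:
\begin{itemize}
\item[(c)] there are a closed manifold $W'$ and a smooth action $\rho'\colon G\to\mathrm{Diff}(W')$ such that $\psi^*(W_{hG})$ is fiber homotopy equivalent to $W'_{hG}$ over $BG$.
\end{itemize}
In particular, if $G$ is semisimple and $s$ is non-trivial on a closed manifold $W$, then $\psi^*(W_{hG})$ is not fiber homotopy equivalent to the Borel construction of any smooth $G$-action on any closed manifold.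
\end{theorem}

The last sentence follows from the equivalence of (b) and (c), since $[G,G]=G$ for $G$ semisimple. For $G=SU(2)$ the operation $\psi_k$, with $k>1$ odd, satisfies the hypothesis because $H^*(BSU(2);\mathbb Q)=\mathbb Q[c_2]$. The equivalence with (c) does require $W$ to be closed:

\begin{example}\label{ex:R3}
Let $SU(2)$ act on $W=\mathbb R^3$ through the double cover $SU(2)\to SO(3)$, and let $k>1$ be odd. Then $\psi_k^*(W_{hSU(2)})$ is a vector bundle, hence fiber homotopy equivalent to $BSU(2)$, the Borel construction of the action on a point. So (c) holds although (b) fails. By Theorem~\ref{thm:A} the bundle is nevertheless non-kinetic.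
\end{example}

\subsection*{The strategy}
We test bundles on cyclic subgroups of prime order. A homomorphism $\iota$ from a cyclic group has a $k$-th power $\iota^k\colon a\mapsto\iota(a)^k$, which is again a homomorphism, and we shall see that $\psi_k\circ B\iota\simeq B(\iota^k)$. Thus, over each cyclic subgroup of prime order, the pulled-back bundle \emph{is} the Borel construction of an action, and looking at one such subgroup alone gives no contradiction. The contradiction comes from two subgroups. Suppose $Bs\circ\psi_k\simeq B\rho$.
\begin{itemize}
\item If $p$ is an odd prime dividing $k$, then $\iota^k$ is trivial on $\mathbb Z/p$, so $\rho$ restricted to $\mathbb Z/p$ has a trivial Borel bundle. If this forces $\mathbb Z/p$ to act trivially, then $\rho$ has a large kernel and is trivial.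
\item Then $Bs\circ\psi_k$ is null. If $q$ is an odd prime not dividing $k$, then $\iota^k$ is injective on $\mathbb Z/q$ whenever $\iota$ is, and the same principle shows that $s$ is trivial.
\end{itemize}
The principle needed is that a $\mathbb Z/p$-action with trivial Borel bundle is trivial. Section~\ref{sec:prelim} fixes conventions, Section~\ref{sec:sphere} carries out the argument on the two-sphere, Section~\ref{sec:rigidity} proves the principle, and Section~\ref{sec:A} proves Theorem~\ref{thm:A}. Sections~\ref{sec:adamsG}--\ref{sec:B} prove Theorem~\ref{thm:B}.

\section{Bundles, trivializations and isotropy representations}\label{sec:prelim}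

Manifolds are smooth, finite-dimensional, paracompact and without boundary; closed manifolds are in addition compact. Manifolds may be disconnected, but the dimensions of the components are bounded. The group $\mathrm{Diff}(W)$ carries the $C^\infty$ topology, so it acts continuously on $W$ and on $TW$. A smooth $W$-bundle is a bundle associated with a principal $\mathrm{Diff}(W)$-bundle. Homotopies of maps between classifying spaces are free. We take $BG$ to be a CW complex for every compact Lie group $G$; two smooth $W$-bundles over $BG$ are isomorphic if and only if their classifying maps are homotopic. Products with $BG$ and mapping spaces are formed in compactly generated spaces.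

Let $P=\mathbb Z/p$ with $p$ prime, acting on $W$ via $\rho$. We use right actions of $P$ on $EP$, so that $[eh,w]=[e,\rho(h)w]$ in $W_{hP}=EP\times_PW$. The principal bundle of $W_{hP}$ is $EP\times_P\mathrm{Diff}(W)$. It is trivial, equivalently $B\rho$ is null-homotopic, if and only if it has a section $[e]\mapsto[e,\theta(e)]$. This means that there is a continuous map
\begin{equation}\label{eq:theta}
\theta\colon EP\to\mathrm{Diff}(W),\qquad \theta(eh)=\rho(h)^{-1}\theta(e)\quad(e\in EP,\ h\in P),
\end{equation}
and the corresponding trivialization is
\[
\Theta\colon BP\times W\to W_{hP},\qquad ([e],w)\mapsto[e,\theta(e)w].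
\]
Replacing $\theta$ by $\theta\,\theta(e_0)^{-1}$ we may assume $\theta(e_0)=\mathrm{id}$ at a chosen point $e_0\in EP$. We use $[e_0]$ as base point of $BP$.

Let $L$ be the standard character of $P$ and let $x\in H^2(BP;\mathbb F_p)$ be the reduction of $c_1(L)$. We write $c(V)$ for the mod $p$ total Chern class of $EP\times_PV$. The group $H^j(BP;\mathbb F_p)$ is non-zero for every $j\ge0$, the powers of $x$ span a polynomial ring $\mathbb F_p[x]\subset H^*(BP;\mathbb F_p)$, and
\begin{equation}\label{eq:chern}
c\Bigl(\bigoplus_jL^{a_j}\Bigr)=\prod_j(1+a_jx)\in\mathbb F_p[x],\qquad a_j\in\mathbb F_p .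
\end{equation}

If $w\in W$ is fixed by $P$, then $P$ acts linearly on $T_wW$; this is the isotropy representation at $w$. The following two lemmas say that it controls the action, and that it is visible in the bundle.

\begin{lemma}\label{lem:linear}
Let $P$ act smoothly on a connected manifold $W$. If $P$ fixes a point $w$ and acts trivially on $T_wW$, then $P$ acts trivially on $W$.
\end{lemma}

\begin{proof}
Let $Z\subset W$ be the set of fixed points with trivial isotropy representation. It is closed, and it contains $w$. Averaging gives a $P$-invariant Riemannian metric. For $z\in Z$ the map $\exp_z$, defined near $0$, is $P$-equivariant and restricts to a diffeomorphism from an invariant open neighborhood of $0$ in $T_zW$ to an open neighborhood of $z$. So $P$ fixes this neighborhood of $z$ pointwise, and the neighborhood lies in $Z$. Hence $Z$ is open, and $Z=W$.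
\end{proof}

For the second lemma we compute the vertical tangent bundle along a section in two ways. On the Borel side it is the flat bundle of the isotropy representation. On the product side it is pulled back from $TW$, whose characteristic classes of positive degree are nilpotent.

\begin{lemma}\label{lem:tangent}
Let $P$ act smoothly on $W$ with $W_{hP}\to BP$ trivial as a smooth bundle, and let $w\in W^P$. Then there is a map $g\colon BP\to W$ with $g^*TW\cong EP\times_PT_wW$.
\end{lemma}

\begin{proof}
The fixed point $w$ gives the section $[e]\mapsto[e,w]$ of $W_{hP}$. In the trivialization $\Theta$ it is the graph of $g([e])=\theta(e)^{-1}w$, which is well defined because $\theta(eh)^{-1}w=\theta(e)^{-1}\rho(h)w=\theta(e)^{-1}w$. For $v\in T_{g([e])}W$ the assignment $([e],v)\mapsto[e,D\theta(e)v]$ defines a continuous, fiberwise linear isomorphism $g^*TW\to EP\times_PT_wW$. It is well defined because $D\theta(eh)v=D\rho(h)^{-1}D\theta(e)v$.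
\end{proof}

\section{The two-sphere and $k=3$}\label{sec:sphere}

Let $SU(2)$ act in the standard way, via $s$, on $S^2=\mathbb{CP}^1$, and suppose that $Bs\circ\psi_3\simeq B\rho$ for some smooth action $\rho$ of $SU(2)$ on $S^2$. We derive a contradiction, using two facts proved later: that $\psi_3\circ B\iota\simeq B(\iota^3)$ for homomorphisms $\iota$ from cyclic groups of prime order (Lemma~\ref{lem:adams}), and that a closed normal subgroup of $SU(2)$ containing a non-central element is all of $SU(2)$ (Lemma~\ref{lem:normal}).

\emph{The prime $3$.} Let $\iota$ embed $P=\mathbb Z/3$ in $SU(2)$. Since $\iota^3$ is trivial, $B(\rho\circ\iota)\simeq Bs\circ\psi_3\circ B\iota$ is null, so the Borel bundle of the $P$-action $\rho\circ\iota$ is trivial. A generator of $P$ acts on $S^2$ with degree $1$, since its degree is $\pm1$ with cube $1$. Its Lefschetz number is therefore $2$, and it has a fixed point $w$. As $T_wS^2$ is a real two-dimensional representation of a group of odd order, $T_wS^2\otimes\mathbb C\cong L^a\oplus L^{-a}$ for some $a\in\mathbb F_3$, and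
\[
c_2(T_wS^2\otimes\mathbb C)=-a^2x^2\in H^4(BP;\mathbb F_3).
\]
By Lemma~\ref{lem:tangent} this is $g^*c_2(TS^2\otimes\mathbb C)$ for some map $g\colon BP\to S^2$, and $c_2(TS^2\otimes\mathbb C)\in H^4(S^2;\mathbb F_3)=0$. Hence $a=0$, and by Lemma~\ref{lem:linear} $P$ acts trivially. So $\ker\rho$ contains a non-central element of $SU(2)$, and $\rho$ is trivial.

\emph{The prime $5$.} It follows that $Bs\circ\psi_3\simeq B\rho$ is null. Let $\iota$ send $1\in\mathbb Z/5$ to $\mathrm{diag}(\eta,\eta^{-1})$ with $\eta=e^{2\pi i/5}$. Then $B(s\circ\iota^3)\simeq Bs\circ\psi_3\circ B\iota$ is null. Under $s\circ\iota^3$ the generator acts by $\mathrm{diag}(\eta^3,\eta^{-3})$. At the fixed point $w=[1:0]$ the tangent space is $\mathrm{Hom}(L^3,L^{-3})=L^{-6}$, so $T_wS^2\otimes\mathbb C\cong L^{-6}\oplus L^{6}$ and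
\[
c_2(T_wS^2\otimes\mathbb C)=-36x^2=-x^2\ne0\in H^4(B\mathbb Z/5;\mathbb F_5).
\]
By Lemma~\ref{lem:tangent} this class is again pulled back from $H^4(S^2;\mathbb F_5)=0$, a contradiction.

For a general manifold two things change. A fixed point must be found without knowledge of the homology of $W$. And $c_i(TW\otimes\mathbb C)$ need not vanish; it is only nilpotent. Since $\mathbb F_p[x]$ has no non-zero nilpotent elements, this suffices.

\section{Trivial Borel bundles come from trivial actions}\label{sec:rigidity}

\begin{theorem}\label{thm:rigid}
Let $P=\mathbb Z/p$, $p$ prime, act smoothly on a manifold $W$. If $W_{hP}\to BP$ is trivial as a smooth bundle, then $P$ acts trivially on $W$.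
\end{theorem}

\begin{proof}
Let $\rho$ be the action and let $\theta$ be as in \eqref{eq:theta}, with $\theta(e_0)=\mathrm{id}$.

\emph{Reduction to connected $W$.} As $EP$ is path-connected and $\theta(e_0)=\mathrm{id}$, each $\theta(e)$ preserves every component of $W$. By \eqref{eq:theta} we have $\rho(h)=\theta(e)\theta(eh)^{-1}$, so $P$ also preserves every component $W_0$. The restrictions $\theta(e)|_{W_0}$ trivialize $(W_0)_{hP}$. We may therefore assume that $W$ is connected, of dimension $n$.

\emph{There is a fixed point.} If not, then $P$ acts freely, because it has prime order. The projection $W_{hP}\to W/P$ is then a fiber bundle with contractible fiber $EP$, and $W/P$ is an $n$-manifold, so $H^j(W_{hP};\mathbb F_p)\cong H^j(W/P;\mathbb F_p)=0$ for $j>n$. On the other hand, the trivial bundle $W_{hP}\to BP$ has a section, so $H^j(BP;\mathbb F_p)$ injects into $H^j(W_{hP};\mathbb F_p)$, and $H^j(BP;\mathbb F_p)\ne0$ for all $j$. This is a contradiction.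

\emph{The isotropy representation is trivial.} Let $w$ be a fixed point, write $T_wW\otimes\mathbb C\cong\bigoplus_jL^{a_j}$ with $a_j\in\mathbb F_p$, and let $e_i(a)$ be the $i$-th elementary symmetric polynomial in the $a_j$. Take $g$ from Lemma~\ref{lem:tangent}. By \eqref{eq:chern}, for $i>0$,
\[
e_i(a)\,x^i=c_i(T_wW\otimes\mathbb C)=g^*c_i(TW\otimes\mathbb C).
\]
The class $c_i(TW\otimes\mathbb C)$ has positive degree and lives on an $n$-manifold, so it is nilpotent. Hence $e_i(a)x^i$ is a nilpotent element of the polynomial ring $\mathbb F_p[x]$, that is, zero. Therefore $\prod_j(1+a_jx)=1$ in $\mathbb F_p[x]$. The degree of the left side is the number of indices with $a_j\ne0$, so all $a_j$ vanish. Thus $T_wW\otimes\mathbb C$ is a trivial representation, and so is $T_wW$. Lemma~\ref{lem:linear} completes the proof.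
\end{proof}

Finite dimension entered twice: for the fixed point and for nilpotence. Smoothness entered through the tangent bundle. Nothing was assumed about compactness, orientability or the prime.

\section{Proof of Theorem \ref{thm:A}}\label{sec:A}

We need to know $\psi_k$ on cyclic subgroups of prime order. The decisive input is the following theorem.

\begin{theorem}[Dwyer--Zabrodsky \cite{DZ}]\label{thm:DZ}
For a finite $p$-group $P$ and a compact Lie group $G$, the map $\varphi\mapsto B\varphi$ induces a bijection from $\mathrm{Hom}(P,G)$ modulo conjugation in $G$ to the set $[BP,BG]$ of free homotopy classes.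
\end{theorem}

\begin{lemma}\label{lem:adams}
Let $f\colon BSU(2)\to BSU(2)$ satisfy $f^*c_2=k^2c_2$, let $p$ be a prime and let $\iota\colon\mathbb Z/p\to SU(2)$ be a homomorphism. Then $f\circ B\iota\simeq B(\iota^k)$.
\end{lemma}

\begin{proof}
By Theorem~\ref{thm:DZ} there is a homomorphism $\varphi\colon\mathbb Z/p\to SU(2)$ with $f\circ B\iota\simeq B\varphi$. Conjugate homomorphisms induce homotopic maps, so we may conjugate $\iota$ and $\varphi$ separately. Thus let $\iota(1)=\mathrm{diag}(\zeta^a,\zeta^{-a})$ and $\varphi(1)=\mathrm{diag}(\zeta^m,\zeta^{-m})$ with $\zeta=e^{2\pi i/p}$. By \eqref{eq:chern}, $c_2$ pulls back along $B\varphi$ to $-m^2x^2$, and $f^*c_2=k^2c_2$ pulls back along $B\iota$ to $-k^2a^2x^2$. So $m^2=k^2a^2$ in $\mathbb F_p$, that is, $m\equiv\pm ka$ modulo $p$. The two diagonal entries can be interchanged by conjugation in $SU(2)$, hence $\varphi$ is conjugate to $\iota^k$, and $f\circ B\iota\simeq B\varphi\simeq B(\iota^k)$.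
\end{proof}

\begin{lemma}\label{lem:normal}
A closed normal subgroup $N$ of $SU(2)$ that contains an element $u\ne\pm1$ is all of $SU(2)$.
\end{lemma}

\begin{proof}
The set $\{huh^{-1}u^{-1}: h\in SU(2)\}$ is contained in $N$. It is connected, it contains $1$, and it is not reduced to $1$ since $u$ is not central. So $N$ has positive dimension. Its Lie algebra is a non-zero $\mathrm{Ad}$-invariant subspace of $\mathfrak{su}(2)\cong\mathbb R^3$, on which $SU(2)$ acts irreducibly through $SO(3)$. Hence $N$ has dimension $3$, and $N=SU(2)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]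
Suppose that $Bs\circ\psi_k\simeq B\rho$ for a smooth action $\rho$ of $SU(2)$ on $W$.

\emph{Step 1: $\rho$ is trivial.} As $k>1$ is odd, it is divisible by an odd prime $p$. Let $\iota\colon\mathbb Z/p\hookrightarrow SU(2)$ be injective. Then $\iota^k$ is trivial, and Lemma~\ref{lem:adams} gives
\[
B(\rho\circ\iota)\simeq Bs\circ\psi_k\circ B\iota\simeq Bs\circ B(\iota^k)\simeq *.
\]
By Theorem~\ref{thm:rigid}, $\rho\circ\iota$ is trivial. So $\ker\rho$ contains an element of odd order $p$, and Lemma~\ref{lem:normal} gives $\ker\rho=SU(2)$.

\emph{Step 2: $s$ is trivial.} By Step 1, $Bs\circ\psi_k$ is null. Let $q$ be an odd prime not dividing $k$ and let $\iota\colon\mathbb Z/q\hookrightarrow SU(2)$ be injective. By Lemma~\ref{lem:adams}, $B(s\circ\iota^k)\simeq Bs\circ\psi_k\circ B\iota$ is null, so $s\circ\iota^k$ is trivial by Theorem~\ref{thm:rigid}. Since $k$ is invertible modulo $q$, the homomorphism $\iota^k$ is injective. Hence $\ker s$ contains an element of odd order $q$, and $\ker s=SU(2)$ by Lemma~\ref{lem:normal}. This contradicts the non-triviality of $s$.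
\end{proof}

The primes must be odd: from the prime $2$ one would only learn that a kernel contains $-1$, the unique element of order $2$, which is central.

\section{Adams operations on compact connected groups}\label{sec:adamsG}

We turn to Theorem~\ref{thm:B}. The first task is to generalize Lemma~\ref{lem:adams}. For $SU(2)$ the single class $c_2$ detects the conjugacy class of an element of order $p$. For general $G$ we use the Chern classes of all representations. The difficulty is that $\psi^*$ is only known rationally, whereas the test takes place over $B\mathbb Z/p$; it disappears because $\iota$ factors through a maximal torus, whose classifying space has torsion-free cohomology.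

\begin{lemma}\label{lem:adamsG}
Let $G$, $\psi$ and $k$ be as in Theorem~\ref{thm:B}, let $p$ be a prime and let $\iota\colon\mathbb Z/p\to G$ be a homomorphism. Then $\psi\circ B\iota\simeq B(\iota^k)$.
\end{lemma}

\begin{proof}
By Theorem~\ref{thm:DZ} there is a homomorphism $\varphi\colon \mathbb Z/p\to G$ with $\psi\circ B\iota\simeq B\varphi$. Since $G$ is compact and connected, $\iota(1)$ lies in a maximal torus $T$, and $\iota$ factors through $T$.

Let $V$ be a complex representation of $G$. By hypothesis $\psi^*c_i(V)-k^ic_i(V)\in H^{2i}(BG;\mathbb Z)$ vanishes rationally, so it is torsion. It therefore restricts to $0$ in the torsion-free group $H^{2i}(BT;\mathbb Z)$, and hence pulls back to $0$ along $B\iota$. Hence $c_i(\varphi^*V)=k^ic_i(\iota^*V)$ for all $i$.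

Let $a_j$ and $b_j$, $1\le j\le\dim V$, be the weights in $\mathbb F_p$ of $\iota^*V$ and $\varphi^*V$. After reduction mod $p$ we obtain
\[
\prod_j(1+b_jx)=\prod_j(1+ka_jx)\in\mathbb F_p[x].
\]
By unique factorization the non-zero $b_j$ and the non-zero $ka_j$ agree with multiplicity. As both families have $\dim V$ members, the multisets $\{b_j\}$ and $\{ka_j\}$ coincide. With $\zeta=e^{2\pi i/p}$ it follows that
\[
\chi_V(\varphi(1))=\sum_j\zeta^{b_j}=\sum_j\zeta^{ka_j}=\chi_V(\iota(1)^k)
\]
for every $V$. By the Peter--Weyl theorem the characters of $G$ separate conjugacy classes. So $\varphi(1)$ is conjugate to $\iota(1)^k$, and $\varphi$ is conjugate to $\iota^k$.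
\end{proof}

\section{Rigidity up to fiber homotopy}\label{sec:fiber}

For the implication from (c) we need a version of Theorem~\ref{thm:rigid} in which the Borel construction is only fiber homotopically trivial, that is, fiber homotopy equivalent to $Y\times BP$ for some space $Y$. Such an equivalence does not respect vertical tangent bundles, so Lemma~\ref{lem:tangent} is unavailable. The statement is even false for open manifolds: the Borel construction of a linear action on $\mathbb R^n$ is a vector bundle, hence fiber homotopically trivial.

The substitute is a comparison of $W$ with its fixed point set $F$. A trivialization yields a map $r\colon W_{hP}\to W$ that is the identity on the fiber, up to homotopy. By Miller's theorem, $r$ restricted to $F\times BP$ is homotopic to the projection to $F\subset W$. So restriction to $F$ in equivariant cohomology is induced by the ordinary restriction $H^*(W;\mathbb F_p)\to H^*(F;\mathbb F_p)$, and the localization theorem shows that the latter is an isomorphism. If $W$ is orientable, then $F$ carries a class of top degree and must be all of $W$.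

Miller's theorem \cite{Miller} says in our case that for a connected finite-dimensional CW complex $X$ and any base point, the space $\mathrm{Map}_*(BP,X)$ of pointed maps is weakly contractible. The localization theorem is used in the following form.

\begin{theorem}[see {\cite[Ch.~III]{tomDieck}}]\label{thm:loc}
Let $P=\mathbb Z/p$ act smoothly on a closed manifold $W$ with fixed point set $F$. The restriction $H^*(W_{hP};\mathbb F_p)\to H^*(F\times BP;\mathbb F_p)$ becomes an isomorphism after inverting $x$.
\end{theorem}

We recall the reason. Let $N$ be a closed $P$-invariant tubular neighborhood of $F$. By homotopy invariance and excision, the relative group $H^*(W_{hP},F_{hP};\mathbb F_p)$ is the equivariant cohomology of the pair $(W\setminus\mathrm{int}\,N,\partial N)$, on which $P$ acts freely. So it is the cohomology of the pair of orbit spaces, which vanishes above degree $\dim W$. Hence it is annihilated by a power of $x$, and the long exact sequence of the pair gives the claim.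

\begin{theorem}\label{thm:fiberrigid}
Let $p$ be an odd prime and let $P=\mathbb Z/p$ act smoothly on a closed manifold $W$. If $W_{hP}\to BP$ is fiber homotopically trivial, then $P$ acts trivially on $W$.
\end{theorem}

\begin{proof}
Let $j\colon W\to W_{hP}$, $w\mapsto[e_0,w]$, be the inclusion of the fiber over the base point. Let $Y\times BP$ be the product in a fiber homotopy trivialization. Map $W_{hP}$ to $Y\times BP$, project to $Y$, and compose with a homotopy inverse of the resulting equivalence $W\to Y$ of fibers. This gives
\begin{equation}\label{eq:r}
r\colon W_{hP}\to W\quad\text{with}\quad rj\simeq\mathrm{id}_W .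
\end{equation}
From now on only the existence of $r$ is used.

\emph{Reduction to connected $W$.} Let $\rho$ denote the action. For $h\in P$ we have $j(\rho(h)w)=[e_0h,w]$, and a path in $EP$ from $e_0h$ to $e_0$ gives $j\circ\rho(h)\simeq j$. So $\rho(h)\simeq rj\rho(h)\simeq rj\simeq\mathrm{id}_W$. In particular $P$ preserves every component $W_0$. Since $(W_0)_{hP}$ is connected and $rj\simeq\mathrm{id}_W$, the map $r$ restricts to a map $(W_0)_{hP}\to W_0$ as in \eqref{eq:r}. So we may assume that $W$ is connected, of dimension $n$.

\emph{Reduction to orientable $W$.} Below we need $H^n(W;\mathbb F_p)\ne0$, and for $p$ odd this requires orientability. Suppose $W$ is not orientable. Let $c\colon\widetilde W\to W$ be the orientation double cover, with deck involution $\tau$; the closed manifold $\widetilde W$ is connected and orientable. Diffeomorphisms of $W$ lift canonically to $\widetilde W$, since they act on local orientations, so $P$ acts smoothly on $\widetilde W$ and $c$ is equivariant. It suffices to show that $\widetilde W$ also satisfies \eqref{eq:r}, because if $P$ acts trivially on $\widetilde W$, it acts trivially on $W$.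

Consider the double covers $\widetilde W_{hP}$ and $r^*\widetilde W$ of $W_{hP}$. Both restrict along $j$ to $\widetilde W$, the second because $rj\simeq\mathrm{id}_W$. Double covers are classified by $H^1(\,\cdot\,;\mathbb F_2)$, and $j^*\colon H^1(W_{hP};\mathbb F_2)\to H^1(W;\mathbb F_2)$ is injective: up to homotopy $j$ is the $p$-fold covering $EP\times W\to W_{hP}$, and $j^*$ followed by the transfer is multiplication by the odd number $p$. So the two covers are isomorphic, and $r$ is covered by a map of double covers $\tilde r\colon\widetilde W_{hP}\to\widetilde W$. Let $\tilde\jmath\colon\widetilde W\to\widetilde W_{hP}$ be the inclusion of the fiber. Then $c\,\tilde r\tilde\jmath=rjc\simeq c$. Lifting this homotopy to $\widetilde W$, starting at $\tilde r\tilde\jmath$, we see that $\tilde r\tilde\jmath$ is homotopic to a map $u\colon \widetilde W\to \widetilde W$ with $cu=c$. Since $\widetilde W$ is connected, $u$ is $\mathrm{id}$ or $\tau$. Replacing $\tilde r$ by $\tau\tilde r$ in the second case, we get $\tilde r\tilde\jmath\simeq\mathrm{id}_{\widetilde W}$. Hence we may assume that $W$ is connected and orientable.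

\emph{The map $r$ on fixed points.} Let $i\colon F=W^P\hookrightarrow W$ be the inclusion of the fixed point set, a closed submanifold whose components may have different dimensions. It gives $F\times BP=F_{hP}\subset W_{hP}$. We claim that
\begin{equation}\label{eq:rF}
r|_{F\times BP}\simeq i\circ\mathrm{pr}_F .
\end{equation}
Evaluation at the base point, $\mathrm{ev}\colon\mathrm{Map}(BP,W)\to W$, is a fibration with weakly contractible fibers by Miller's theorem. So it is a weak equivalence. The inclusion $\mathrm{const}\colon W\to\mathrm{Map}(BP,W)$ of the constant maps satisfies $\mathrm{ev}\circ\mathrm{const}=\mathrm{id}$. Let $\alpha\colon F\to\mathrm{Map}(BP,W)$ be the adjoint of $r|_{F\times BP}$. Then $\mathrm{ev}\circ\alpha=rji\simeq i=\mathrm{ev}\circ\mathrm{const}\circ i$. Since $F$ has the homotopy type of a CW complex, composition with $\mathrm{ev}$ is a bijection $[F,\mathrm{Map}(BP,W)]\to[F,W]$. So $\alpha\simeq\mathrm{const}\circ i$, which is \eqref{eq:rF}.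

\emph{Comparison of cohomology.} Let $\pi\colon W_{hP}\to BP$ be the projection. The map $(r,\pi)\colon W_{hP}\to W\times BP$ is a map of fibrations over the connected space $BP$, and on the fiber over the base point it is the homotopy equivalence $rj$. So it is a weak equivalence. By \eqref{eq:rF} its restriction to $F\times BP$ is homotopic to $i\times\mathrm{id}$. Under the isomorphism $(r,\pi)^*$ of $H^*(BP;\mathbb F_p)$-modules, the restriction $H^*(W_{hP};\mathbb F_p)\to H^*(F\times BP;\mathbb F_p)$ therefore becomes
\[
i^*\otimes\mathrm{id}\colon H^*(W;\mathbb F_p)\otimes H^*(BP;\mathbb F_p)\to H^*(F;\mathbb F_p)\otimes H^*(BP;\mathbb F_p).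
\]
By Theorem~\ref{thm:loc} it becomes an isomorphism after inverting $x$. Thus $i^*$ becomes an isomorphism after tensoring over $\mathbb F_p$ with the vector space $H^*(BP;\mathbb F_p)[x^{-1}]$. This space is non-zero, so $i^*\colon H^*(W;\mathbb F_p)\to H^*(F;\mathbb F_p)$ is itself an isomorphism.

\emph{Conclusion.} Since $W$ is closed, connected and orientable, $H^n(F;\mathbb F_p)\cong H^n(W;\mathbb F_p)\ne0$. So $F$ has a component of dimension $n$. This component is open and closed in $W$, hence equal to $W$, and $F=W$.
\end{proof}

Oddness of $p$ was used only in the reduction to orientable manifolds.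

\section{Proof of Theorem \ref{thm:B}}\label{sec:B}

We recall how copies of $SU(2)$ fill the derived group. Let $T\subset G$ be a maximal torus and $\mathfrak g$ the Lie algebra of $G$. Each root $\alpha$ has a standard homomorphism $h_\alpha\colon SU(2)\to G$, whose complexified differential maps $\mathfrak{sl}_2(\mathbb C)$ isomorphically onto the subalgebra generated by the root spaces of $\pm\alpha$. The root spaces generate $[\mathfrak g,\mathfrak g]\otimes\mathbb C$, so the subgroups $h_\alpha(SU(2))$ generate the connected group $[G,G]$. Together with Lemma~\ref{lem:normal} this gives the criterion that we shall use twice: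

\begin{lemma}\label{lem:criterion}
Let $N$ be a closed normal subgroup of $G$. Suppose that for every root $\alpha$ there are an odd prime $\ell$ and an injective homomorphism $\epsilon\colon\mathbb Z/\ell\hookrightarrow SU(2)$ with $h_\alpha(\epsilon(\mathbb Z/\ell))\subset N$. Then $[G,G]\subset N$.
\end{lemma}

\begin{proof}
The subgroup $h_\alpha^{-1}(N)$ of $SU(2)$ is closed and normal and contains an element of odd order $\ell$. By Lemma~\ref{lem:normal} it is all of $SU(2)$. So $h_\alpha(SU(2))\subset N$ for every $\alpha$, and these subgroups generate $[G,G]$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]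
\emph{(a)$\Rightarrow$(b), and (c)$\Rightarrow$(b) for $W$ closed.} We treat both implications together. In case (a) let $\rho'$ be an action on $W'=W$ with $B\rho'\simeq Bs\circ\psi$; in case (c) let $W'$ and $\rho'$ be as given. Call two bundles \emph{equivalent} if they are isomorphic as smooth bundles in case (a), and if they are fiber homotopy equivalent in case (c). Call a bundle \emph{trivial} if it is equivalent to a product. In both cases $W'_{hG}$ is equivalent to $\psi^*(W_{hG})$, and for every odd prime $\ell$ a smooth $\mathbb Z/\ell$-action on $W$ or on $W'$ with trivial Borel construction is trivial, by Theorem~\ref{thm:rigid} in case (a) and by Theorem~\ref{thm:fiberrigid} in case (c).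

Let $\iota\colon\mathbb Z/\ell\to G$ be a homomorphism, $\ell$ an odd prime. We pull the equivalence between $W'_{hG}$ and $\psi^*(W_{hG})$ back along $B\iota$ and use $\psi\circ B\iota\simeq B(\iota^k)$ from Lemma~\ref{lem:adamsG}. It follows that over $B\mathbb Z/\ell$
\begin{equation}\label{eq:compare}
\text{the Borel constructions of }\rho'\circ\iota\text{ and of }s\circ\iota^k\text{ are equivalent.}
\end{equation}

\emph{Step 1: $[G,G]\subset\ker\rho'$.} Let $p$ be an odd prime dividing $k$, let $\epsilon\colon\mathbb Z/p\hookrightarrow SU(2)$ be injective, and put $\iota=h_\alpha\circ\epsilon$ for a root $\alpha$. Then $\iota^k$ is trivial, so the Borel construction of $\rho'\circ\iota$ is trivial by \eqref{eq:compare}, and $\rho'\circ\iota$ is trivial. Lemma~\ref{lem:criterion} applies to $N=\ker\rho'$.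

\emph{Step 2: $[G,G]\subset\ker s$.} Let $q$ be an odd prime not dividing $k$; it exists since $k\ne0$. Let $\epsilon\colon\mathbb Z/q\hookrightarrow SU(2)$ be injective and put $\iota=h_\alpha\circ\epsilon$ for a root $\alpha$. The image of $\iota$ lies in $[G,G]$, so $\rho'\circ\iota$ is trivial by Step 1. By \eqref{eq:compare} the Borel construction of $s\circ\iota^k$ is trivial, so $s\circ\iota^k$ is trivial. Since $k$ is invertible modulo $q$, the homomorphisms $\iota$ and $\iota^k$ have the same image, and $s\circ\iota$ is trivial as well. Lemma~\ref{lem:criterion} applies to $N=\ker s$, and (b) follows.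

\emph{(b)$\Rightarrow$(a).} Let $\pi\colon G\to A=G/[G,G]$ be the projection; $A$ is a torus, of rank $m$ say. By (b), $s=\bar s\circ\pi$ for an action $\bar s$ of $A$ on $W$, which is smooth because $\pi$ is a submersion. Let $\kappa\colon A\to A$ be the $k$-th power homomorphism. Since $BG$ is simply connected, $H^2(BG;\mathbb Z)\cong\mathrm{Hom}(H_2(BG;\mathbb Z),\mathbb Z)$ is torsion-free. So $\psi^*$ acts on it as multiplication by $k$, because it does so rationally. As $BA$ is a $K(\mathbb Z^m,2)$, maps $BG\to BA$ are determined up to homotopy by their effect on $H^2(\,\cdot\,;\mathbb Z)$. Both $B\pi\circ\psi$ and $B\kappa\circ B\pi$ induce $k\,(B\pi)^*$ there, so they are homotopic, and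
\[
Bs\circ\psi=B\bar s\circ B\pi\circ\psi\simeq B\bar s\circ B\kappa\circ B\pi=B(\bar s\circ\kappa\circ\pi)
\]
is kinetic.

\emph{(a)$\Rightarrow$(c) for $W$ closed.} If $Bs\circ\psi\simeq B\rho$, take $W'=W$ and $\rho'=\rho$; isomorphic bundles are fiber homotopy equivalent.
\end{proof}

\begin{thebibliography}{9}

\bibitem{tomDieck}
tom Dieck,
\emph{Transformation Groups}, Ch.~III.

\bibitem{DZ}
Dwyer and Zabrodsky,
\emph{Maps between classifying spaces},
LNM 1298 (1987), 106--119.

\bibitem{Miller}
Miller,
\emph{The Sullivan conjecture on maps from classifying spaces},
Ann. of Math. 120 (1984), 39--87.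

\bibitem{Mislin}
Mislin,
\emph{The homotopy classification of self-maps of infinite quaternionic projective space},
Quart. J. Math. Oxford 38 (1987), 245--257.

\bibitem{Reinhold}
Jens Reinhold,
\emph{Tautological classes and smooth bundles over BSU(2)},
arXiv:1802.02248 (2018).

\end{thebibliography}

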